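# Path correlations in a randomly oriented $G(n,p)$: two sign changes at scale $1/n$

## 1. Random orientations, path events and their covariance

**Definition (random orientation).** $G(n,p)$ is the random graph on $[n]=\{1,\dots,n\}$ in which every edge is present independently with probability $p$. The digraph $\vec G(n,p)$ arises by giving each edge of $G(n,p)$ one of its two directions with probability $1/2$ each, independently of everything else. All probabilities refer to the combined (annealed) space of graph and orientations.

Put $q=p/2$, and write $(u,v)$ for the arc from $u$ to $v$. For each unordered pair $\{u,v\}$, independently of the other pairs: only $(u,v)$ is present with probability $q$, only $(v,u)$ with probability $q$, no arc with probability $1-2q$. *Example.* On three vertices, a given cyclic triangle is present with probability $q^3$; a 2-cycle is impossible.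

**Definition (path events).** For vertices $x,y$, $\{x\to y\}$ is the event that there is a directed path from $x$ to $y$ (every vertex reaches itself), and $\{x\not\to y\}$ is its complement. *Example.* If the arcs are exactly $(a,b)$ and $(b,s)$, then $a\to s$ although $(a,s)$ is absent, and $s\not\to b$.

**Definition (covariance and relative covariance).** Fix three distinct vertices $s,a,b$ and let
$$f_n(p)=\mathbb P(a\not\to s)=\mathbb P(s\not\to b),\qquad g_n(p)=\mathbb P(a\not\to s,\ s\not\to b),$$
$$\mathrm{cov}_n(p)=g_n(p)-f_n(p)^2,\qquad r_n(p)=\frac{\mathrm{cov}_n(p)}{g_n(p)}.$$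
The two expressions for $f_n$ agree because reversing all arcs and relabeling vertices preserve the law. Passing to complements in both events does not change a covariance, so $\mathrm{cov}_n=\mathrm{Cov}(\mathbf 1_{a\to s},\mathbf 1_{s\to b})$. On $(0,1)$ we have $g_n>0$, since the graph may be empty; so $r_n$ is a continuous rational function there, with the sign of $\mathrm{cov}_n$.

*Example: $n=3$ by hand.* The arc $(a,s)$ and the path $a,b,s$ use different pairs, so $P(a\to s)=q+q^2-q^3$, and $P(s\to b)$ is the same. For the joint event: if $(a,s)$ is present, then $s\to b$ forces $(s,b)$, because $s,a,b$ would need $(s,a)$; this has probability $q^2$. If $(a,s)$ is absent, then $a\to s$ needs $(a,b),(b,s)$, so $(s,b)$ is absent and $s\to b$ needs $(s,a),(a,b)$; this is the cyclic triangle with arcs $(a,b),(b,s),(s,a)$, with probability $q^3$. Hence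
$$\mathrm{cov}_3=q^2+q^3-(q+q^2-q^3)^2=-q^3\,(1-q-2q^2+q^3).$$
The last factor decreases on $[0,\frac12]$ (its derivative is $-1-4q+3q^2<0$) and equals $\frac18$ at $q=\frac12$. So the covariance is negative for all $p\in(0,1]$. There is competition already here: each of the two pairs $\{s,b\},\{s,a\}$, wanted in opposite directions by the two events, costs $q^3$, and the cyclic triangle gains $q^3$.

**Definition (sign change).** A rational function $r$, continuous and not identically zero on $(0,1)$, changes sign at $p_0$ if it has opposite strict signs immediately to the left and to the right of $p_0$. If $r(x)r(y)<0$ for $x<y$, there is a sign change in $(x,y)$. *Example.* $(p-\frac13)^2(p-\frac12)$ changes sign at $\frac12$ only; $r_3$ has no sign change.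

**Definition (Poisson branching process).** Let $\mathcal T$ be the total progeny (root included, possibly $\infty$) of a Galton–Watson (GW) process with Poisson($\gamma$) offspring. For $\gamma>1$ let $\sigma\in(0,1)$ be the extinction probability, that is, the root of $\sigma=e^{-\gamma(1-\sigma)}$ in $(0,1)$, and put $\rho=1-\sigma$, $\mu=\gamma\sigma$.

The function $x\mapsto e^{-\gamma(1-x)}-x$ is strictly convex with zeros $\sigma<1$, so its derivative at $\sigma$, which is $\gamma\sigma-1$, is negative: $\mu\in(0,1)$. Also $\mu e^{-\mu}=\gamma\sigma e^{-\gamma\sigma}=\gamma e^{-\gamma(1-\sigma)}e^{-\gamma\sigma}=\gamma e^{-\gamma}$. Conditioned on extinction the process is a GW process with Poisson($\mu$) offspring, since $\sigma^{-1}e^{-\gamma}\frac{\gamma^k}{k!}\sigma^k=e^{-\mu}\frac{\mu^k}{k!}$. *Example.* For $\gamma=2\ln 2$ we get $\sigma=\frac12$ and $\mu=\ln2$; both $\mu e^{-\mu}$ and $\gamma e^{-\gamma}$ equal $\frac12\ln 2$.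

**Definition (out-sets and in-sets).** $\mathrm{out}(v)$ is the set of vertices reachable from $v$ and $\mathrm{in}(v)$ the set of vertices reaching $v$; both contain $v$. So $a\to s$ means $s\in\mathrm{out}(a)$, equivalently $a\in\mathrm{in}(s)$. *Example.* With arcs $(a,b),(b,s)$ only: $\mathrm{out}(a)=\{a,b,s\}$, $\mathrm{in}(s)=\{a,b,s\}$, $\mathrm{out}(s)=\{s\}$, $\mathrm{in}(b)=\{a,b\}$.

## 2. Three critical probabilities, two of them conjectured at scale $1/n$

Does the existence of a path from $a$ to $s$ make a path from $s$ to $b$ more or less likely? The setting comes from Sven Erick Alm, Svante Janson and Svante Linusson, "Correlations for paths in random orientations of $G(n,p)$ and $G(n,m)$", arXiv:0906.0720 (2009). The following facts are known and will be used freely: for each fixed $p<\frac12$ the covariance is negative for all large $n$; for each fixed $p>\frac12$ it is positive for all large $n$; and for every $n$, $r_n(p)<0$ for all sufficiently small $p>0$.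

**Standing hypothesis** (conjectured by these authors from numerical evidence). For every $n\ge27$, $r_n$ changes sign on $(0,1)$ at exactly three critical probabilities $p_1(n)<p_2(n)<p_3(n)$.

**Conjecture.** $p_1(n)\sim c_1/n$ and $p_2(n)\sim c_2/n$ for some constants $c_1,c_2\in(0,\infty)$.

The problem is to prove or disprove the conjecture under the standing hypothesis. It is true, and the constants can be identified. Write $p=2\gamma/n$, so that $c=2\gamma$ and $q=\gamma/n$.

**Theorem 1.** Let $\gamma_n\to\gamma$ and $p=2\gamma_n/n$.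

(a) If $0<\gamma<1$, then with $u=1-\gamma$: $\ n^3\,\mathrm{cov}_n(p)\to h(\gamma):=\gamma^3u^{-5}(1-u^3-u^4)$.

(b) If $\gamma>1$, then $n\,\mathrm{cov}_n(p)\to H(\gamma):=\rho^2\sigma^2\Lambda(\gamma)$, where
$$\Lambda(\gamma)=\frac{(\gamma-1)(1+\mu^2)+2(\gamma-\mu)}{(1-\mu)^2}+\frac{1+\mu^2}{1-\mu^2/\gamma}-(\gamma-\mu)^2 .$$

**Theorem 2.** $h$ has exactly one zero $\gamma_1$ in $(0,1)$, namely $\gamma_1=1-u_1$ with $u_1\in(0,1)$, $u_1^4+u_1^3=1$; $h<0$ to the left of it and $h>0$ to the right. $H$ has exactly one zero $\gamma_2$ in $(1,\infty)$; $H>0$ on $(1,\gamma_2)$ and $H<0$ on $(\gamma_2,\infty)$.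

**Theorem 3 (the conjecture).** Under the standing hypothesis, $p_1(n)\sim c_1/n$ and $p_2(n)\sim c_2/n$ with $c_1=2\gamma_1\in(0,2)$ and $c_2=2\gamma_2\in(2,\infty)$; moreover $p_3(n)\to\frac12$.

**Theorem 4 (no hypothesis).** For every small $\delta>0$ and all $n\ge n_0(\delta)$: $r_n(c/n)<0$ for $c\in[\delta,c_1-\delta]\cup[c_2+\delta,1/\delta]$, and $r_n(c/n)>0$ for $c\in[c_1+\delta,2-\delta]\cup[2+\delta,c_2-\delta]$. So $r_n$ changes sign within $\delta/n$ of $c_1/n$ and within $\delta/n$ of $c_2/n$.

Numerically $u_1\approx0.81917$, $c_1\approx0.3617$, $\gamma_2\approx3.756$, $c_2\approx7.51$; no proof uses these values. The formula for $h$ agrees with the hand computation: $h(\gamma)/\gamma^3\to-1$ as $\gamma\to0$, so $h(\gamma)/n^3$ starts with $-q^3$, as $\mathrm{cov}_3$ does.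

## 3. What the limiting picture misses, and the pairs at $s$

The first thing to try is the branching picture. Let $\gamma>1$. The sets $\mathrm{out}(a),\mathrm{in}(s),\mathrm{out}(s),\mathrm{in}(b)$ look like four independent GW trees, and, up to probability $o(1)$, $a\to s$ holds exactly when $\mathrm{out}(a)$ and $\mathrm{in}(s)$ are both large (Lemmas 1–3 below). This gives $P(a\to s)\to\rho^2$ and $P(a\to s,s\to b)\to\rho^4$, hence only $\mathrm{cov}_n\to0$. For $\gamma<1$ the joint probability and the product are both asymptotic to $(\gamma/u)^2n^{-2}$, and again the leading terms cancel. In both regimes the sign is decided by a correction of relative order $1/n$, on which the limit law is silent.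

The next thing to try is an exact formula. The event $\{\mathrm{out}(s)=X\}$ says that $s$ reaches all of $X$ inside $X$ and that no arc leaves $X$; so one writes out $P(\mathrm{out}(s)=X,\mathrm{in}(s)=Z)$, compares it with the product of the two marginals, and collects the $1/n$ terms. Take the smallest nontrivial case $X=\{s\}$, $Z=\{s,z\}$. In $\vec G(n,p)$,
$$P(X)=(1-q)^{n-1},\quad P(Z)=q(1-q)^{2(n-2)},\quad P(X,Z)=q(1-2q)^{n-2}(1-q)^{n-2}.$$
(For the joint event: $(z,s)$ is present, which excludes $(s,z)$; the $n-2$ other pairs at $s$ carry no arc; the $n-2$ arcs from outside into $z$ are absent.) Since $1-2q=(1-q)^2\big(1-\frac{q^2}{(1-q)^2}\big)$,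
$$\frac{P(X,Z)}{P(X)P(Z)}=\frac1{1-q}\Big(1-\frac{q^2}{(1-q)^2}\Big)^{n-2}=1+q-nq^2+O(n^{-2}).$$
Here is where it stops being clean. There are about $n$ pairs at $s$, each with a defect $q^2$, together of the order $1/n$ we are after. Moreover the arc $(s,z)$, forbidden by $X$, sits on the pair of $(z,s)$, which $Z$ requires; this produced the $+q$. The bookkeeping is contaminated by the pairs at $s$.

The way out is to make the two arcs of every pair at $s$ independent. In that modified model the ratio above is exactly $1$: $P(X)$ and $P(Z)$ are unchanged, and $P(X,Z)=q(1-q)\cdot(1-q)^{2(n-2)}(1-q)^{n-2}$. The modification changes the covariance by an explicit quantity of order $1/n$ (Lemma 5). In the modified model, small disjoint sets obey a product law with an explicit factor $1+q\cdot(\text{overlap})$ (Lemma 4), and intersections of small sets have probability $O(1/n)$, each caused, to leading order, by a single path or cycle (Lemma 6).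

## 4. Zeros of $h$ and $H$, and sign changes of $r_n$

**Proof of Theorem 2 for $h$.** On $(0,1)$, $h(\gamma)$ has the sign of $1-u^3-u^4$. The function $u^3+u^4$ increases strictly from $0$ at $u=0$ to $2$ at $u=1$, so it equals $1$ at one point $u_1$; for $\gamma<1-u_1$ we have $u>u_1$ and $h<0$, and for $\gamma>1-u_1$ we have $h>0$.

**Proof of Theorem 2 for $H$.** We show that $\Lambda/(\gamma-\mu)^2$ decreases strictly from $+\infty$ to $-1$. Let $\alpha=\gamma-1>0$ and $\theta=1-\mu\in(0,1)$, so $\gamma-\mu=\alpha+\theta$ and
$$\frac{\Lambda}{(\gamma-\mu)^2}=\frac{\alpha(1+\mu^2)}{(\alpha+\theta)^2\theta^2}+\frac{2}{(\alpha+\theta)\theta^2}+\frac{1+\mu^2}{(1-\mu^2/\gamma)(\alpha+\theta)^2}-1 .$$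
As $x\mapsto xe^{-x}$ has positive derivative on $(0,1)$, $\mu$ is a smooth function of $\gamma$, with $\mu\to1$ as $\gamma\downarrow1$ and $\mu\to0$ as $\gamma\to\infty$. Differentiating $\ln\gamma-\gamma=\ln\mu-\mu$ in $\gamma$ gives $\mu'=-\frac{\alpha\mu}{\gamma\theta}$, so $\theta'=\frac{\alpha\mu}{\gamma\theta}>0$. Hence $\mu$ decreases while $\alpha,\theta$ increase, and the second and third terms strictly decrease.

For the first term we need $\alpha>\theta$. Let $\varphi(x)=x-1-\ln x$, which increases on $[1,\infty)$. The relation between $\gamma$ and $\mu$ says $\varphi(1+\alpha)=\varphi(1-\theta)$. For $0<y<1$, $\varphi(1+y)-\varphi(1-y)=2y-\ln\frac{1+y}{1-y}<0$. If $\alpha\le\theta$, then $\varphi(1+\alpha)\le\varphi(1+\theta)<\varphi(1-\theta)$, a contradiction. So $\alpha+\theta<2\alpha$, and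
$$\frac{d}{d\gamma}\ln\frac{\alpha}{(\alpha+\theta)^2\theta^2}=\frac1\alpha-\frac{2(1+\theta')}{\alpha+\theta}-\frac{2\theta'}{\theta}<\frac1\alpha-\frac2{2\alpha}=0 .$$
As $1+\mu^2$ decreases too, the first term decreases. When $\gamma\downarrow1$, $\alpha,\theta\to0$, the second term tends to $+\infty$, and the first and third are positive. When $\gamma\to\infty$, $\theta\to1$ and $\alpha\to\infty$, so the first three terms tend to $0$. $\square$

**Proof of Theorem 4 from Theorems 1 and 2.** Theorem 1 holds along every sequence $\gamma_n\to\gamma$ and the limits are continuous. So the convergence is uniform on compact subsets of $(0,1)$ and of $(1,\infty)$: otherwise there would be $\varepsilon>0$ and, along a subsequence, points $\gamma_n$ of the compact set converging to some $\gamma$ at which the error exceeds $\varepsilon$, contradicting Theorem 1. On each interval in Theorem 4 the limit is bounded away from $0$ with the stated sign, and $r_n$ has the sign of $\mathrm{cov}_n$. $\square$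

**Proof of Theorem 3 from Theorems 1 and 2.** Fix a small $\varepsilon>0$. For $n$ large, $r_n$ is negative at $\frac{c_1-\varepsilon}n$, positive at $\frac{c_1+\varepsilon}n$ and $\frac{c_2-\varepsilon}n$, negative at $\frac{c_2+\varepsilon}n$, and, by the known facts, negative at $\frac12-\varepsilon$ and positive at $\frac12+\varepsilon$. So each of the disjoint intervals
$$\Big(\tfrac{c_1-\varepsilon}n,\tfrac{c_1+\varepsilon}n\Big),\qquad \Big(\tfrac{c_2-\varepsilon}n,\tfrac{c_2+\varepsilon}n\Big),\qquad \big(\tfrac12-\varepsilon,\tfrac12+\varepsilon\big)$$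
contains a sign change. There are exactly three in total, so these are $p_1,p_2,p_3$ in this order. Let $\varepsilon\to0$. $\square$

The hypothesis is used only to identify the sign changes found with $p_1,p_2,p_3$; further sign changes near $c=2$, or elsewhere outside the ranges of Theorem 4, are excluded only through it. It remains to prove Theorem 1.

## 5. Models with modified pairs at $s$, explorations and histories

Fix $\gamma_n\to\gamma\ne1$, $q=\gamma_n/n$, $\tilde q=q/(1-q)$, $L=\lceil\log^2n\rceil$, $V=[n]$. The letters $C,\eta,\eta_1,\delta$ denote positive constants depending only on $\gamma$ ($C$ may change from line to line), and $O_m$ means that the constant may depend on $m$.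

**Definition (the class $\mathcal M$).** $\mathcal M$ is the class of random digraphs with independent unordered pairs in which every pair not containing $s$ is *oriented* (one arc only, each with probability $q$; no arc with probability $1-2q$), and each pair $\{s,v\}$ is either oriented, or *independent* (the arcs $(s,v)$ and $(v,s)$ are present independently with probability $q$ each), or *deleted* (no arc), with at most one deleted pair.

*Examples.* $D_0=\vec G(n,p)$ has all pairs oriented. In $D_1$ all pairs at $s$ are independent; there $s$ and $v$ form a 2-cycle with probability $q^2$.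

The class is closed under arc reversal. Statements about $\mathcal M$ hold for arbitrary sequences of models and of positions of the vertices involved, hence uniformly. Two facts are immediate: a fixed set of $k$ arcs is present with probability at most $q^k$; and the conditional probability of an arc, given any information on the opposite arc, is at most $\tilde q$ (the worst case is an oriented pair whose opposite arc is known to be absent).

**Exploration.** To explore $\mathrm{out}(v)$, process discovered vertices one at a time, starting from $v$; when $x$ is processed, query the arc $(x,y)$ for every undiscovered $y$, and call $y$ discovered if it is present. Each unordered pair is queried at most once: after $x$ is processed, $x$ is discovered, so no later query is directed to $x$. So the answers are independent Bernoulli($q$) variables (or $0$ on the deleted pair). Hence in all models without deleted pair $\mathrm{out}(v)$ has the same law, namely that in $D_0$; by exchangeability of $D_0$, given its size it is uniform among the sets of that size containing $v$. Since $D_0$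 is invariant under reversal, the same holds for $\mathrm{in}(v)$, with the same size law.

**Definition (history, core).** A *history* $\mathcal H$ with *core* $K$ is an event specifying the values of some sets $\mathrm{out}(v_i)=S_i$, $\mathrm{in}(w_j)=R_j$, whose union is $K$, and possibly states of arcs inside $K$. *Example.* $\{\mathrm{out}(1)=\{1,2\}\}$ has core $\{1,2\}$; it says that $(1,2)$ is present and that no arc goes from $\{1,2\}$ to its complement. Given it, the arc $(3,1)$ has conditional probability $\tilde q$ if $\{1,3\}$ is oriented and $q$ if it is independent.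

In general $\{\mathrm{out}(v)=S\}$ says that $v$ reaches all of $S$ inside $S$ and that no arc of $S\times S^c$ is present; similarly for in-sets. So $\mathcal H$ is the intersection of an event concerning pairs inside $K$ with the absence of certain arcs between $K$ and $V\setminus K$. Given $\mathcal H$, therefore: pairs inside $V\setminus K$ keep their original law; different pairs not inside $K$ are independent of each other and of the pairs inside $K$; each arc between $K$ and $V\setminus K$ has conditional probability at most $\tilde q$.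

## 6. Tails, large sets that meet, and the local limit

The first lemma says that, even after some small sets are revealed, a new set is unlikely to have a large intermediate size ($\gamma>1$) or to be large ($\gamma<1$).

**Lemma 1.** For $n\ge n_0$, any model in $\mathcal M$, any history $\mathcal H$ with core $K$ (possibly $K=\emptyset$) and any $v$:

(i) if $\gamma>1$ and $|K|\le4L$, then $P(|\mathrm{out}(v)\setminus K|=j\mid\mathcal H)\le e^{-\eta j}$ for $1\le j\le\delta n$;

(ii) if $\gamma<1$, then $P(|\mathrm{out}(v)\setminus K|\ge j\mid\mathcal H)\le e^{-\eta j}$ for $j\ge C(|K|+1)$.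

The same holds for $\mathrm{in}(v)$.

*Proof.* (i) Explore $\mathrm{out}(v)$ given $\mathcal H$, and let $x_1,x_2,\dots$ be the vertices of $V\setminus K$ in order of processing. Take independent Bernoulli($q$) coins $\xi_{i,y}$, $i\ge1$, $y\in V\setminus K$, and let $\xi_{i,y}$ answer the query $(x_i,y)$ if it is made and the pair is not deleted. This is legitimate, since pairs inside $V\setminus K$ keep their law, are independent of the rest, and are queried at most once. Suppose $|\mathrm{out}(v)\setminus K|=j$; then exactly $x_1,\dots,x_j$ get processed. If $y\in V\setminus K$ is not an endpoint of the deleted pair and $\xi_{i,y}=1$ for some $i\le j$, then $y$ was discovered before, or at, the processing of $x_i$, so $y\in\mathrm{out}(v)$. Hence $Y\le j$, where $Y$ counts the $y\in V\setminus K$ outside the deleted pair with $\max_{i\le j}\xi_{i,y}=1$. Now $Y$ is binomial with at least $n-4L-2$ trials and success probability $1-(1-q)^j\ge jq-j^2q^2/2$. For $j\le\delta n$,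
$$EY\ge j\,\gamma_n\Big(1-\frac{4L+2}n\Big)\Big(1-\frac{\delta\gamma_n}2\Big)\ge(1+\eta_1)j$$
for $n\ge n_0$, if $\delta$ is so small that $\eta_1:=\gamma(1-\delta\gamma)-1>0$. So for $\lambda>0$,
$$P(Y\le j)\le e^{\lambda j}Ee^{-\lambda Y}\le\exp\big(j[\lambda-(1-e^{-\lambda})(1+\eta_1)]\big),$$
and the bracket is negative for a small fixed $\lambda$, because its derivative at $\lambda=0$ is $-\eta_1$.

(ii) Let $C\ge2$, $j\ge C(|K|+1)$, and suppose $|\mathrm{out}(v)\setminus K|\ge j$. Consider the processing step during which the number of discovered vertices of $V\setminus K$ first reaches $j$. Up to and including it, at most $j+|K|$ vertices were processed, each with at most $n$ queries to vertices of $V\setminus K$, and at least $j-1$ vertices $y\ne v$ of $V\setminus K$ were found. Each such query succeeds with conditional probability at most $\tilde q$ given the past. So the number of successes is stochastically dominated by $Y\sim\mathrm{Bin}(n(j+|K|),\tilde q)$. Since $n\tilde q\to\gamma<1$, $|K|\le j/C$ and $j-1\ge(1-\frac1C)j$, we have $EY\le(1-\eta_1)(j-1)$ for $C$ large,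 some $\eta_1>0$ and $n\ge n_0$. Hence
$$P(Y\ge j-1)\le\exp\big((j-1)[-\lambda+(e^\lambda-1)(1-\eta_1)]\big),$$
and the bracket is negative for small $\lambda$; use $j-1\ge j/2$. In-sets follow by reversal. $\square$

**Lemma 2.** Let $\gamma>1$ and $u\ne v$. In any model of $\mathcal M$,
$$P(|\mathrm{out}(u)|>L,\ |\mathrm{in}(v)|>L,\ u\not\to v)=O(n^{-3}).$$

*Proof.* By Lemma 1(i) with $K=\emptyset$ we may replace "$>L$" by "$>\delta n$" at the cost $2\sum_{j>L}e^{-\eta j}=O(n^{-3})$. Let $m=\lceil\zeta n\rceil$ with $0<\zeta<\delta$ fixed. Explore $\mathrm{out}(u)$ for $m$ steps (possible if $|\mathrm{out}(u)|>\delta n$); let $\mathcal P$ be the processed set and $\Delta\supset\mathcal P$ the discovered set. With the coins of Lemma 1, $|\Delta|\ge Y$, where $Y$ is binomial with at least $n-2$ trials, success probability $1-(1-q)^m$ and mean at least $(1+\eta_1)m$. By the exponential Markov inequality, as before, $P(Y<(1+\eta_1/2)m)=e^{-\Omega(n)}$; so $|\Delta\setminus\mathcal P|\ge(\eta_1/2)m$ except with probability $e^{-\Omega(n)}$. All revealed pairs meet $\mathcal P$.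

If $u\not\to v$, then $\mathrm{in}(v)\cap\mathrm{out}(u)=\emptyset$, so $\mathrm{in}(v)\subset V\setminus\Delta$. Hence the in-exploration of $v$ restricted to $V\setminus\Delta$, which uses fresh pairs only, finds all of $\mathrm{in}(v)$; as $|\mathrm{in}(v)|>\delta n$ it runs for $m$ steps and processes a set $\mathcal P'\subset\mathrm{in}(v)$ with $|\mathcal P'|=m$. There is no arc from $\Delta\setminus\mathcal P$ to $\mathcal P'$. These pairs join $\Delta\setminus\mathcal P$ to $V\setminus\Delta$, so they are unrevealed, and at most one is deleted. So this has conditional probability at most $(1-q)^{\eta_1m^2/2-1}=e^{-\Omega(n)}$. $\square$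

For a digraph $F$ let $F^+(x)$, $F^-(x)$ be the sets reachable from $x$, resp. reaching $x$, in $F$. Let $\mathcal T_{y,\pm}$ be independent copies of $\mathcal T$. *Example.* For $F$ with arcs $(a,v),(v,s)$: $F^+(a)=F^-(s)=\{a,v,s\}$ and $F^+(s)=\{s\}$. The next lemma will say that, given $F$, $|\mathrm{out}(a)|$ looks like $\mathcal T_{a,+}+\mathcal T_{v,+}+\mathcal T_{s,+}$, and $|\mathrm{out}(s)|$ like $\mathcal T_{s,+}$ with the same variable.

**Lemma 3 (local limit).** Let $F$ be a digraph of fixed shape on distinct vertices of $[n]$ (isolated vertices allowed; not using a deleted pair; 2-cycles only at independent pairs). Conditionally on $F$ being present, for any model in $\mathcal M$ and fixed $m$, the vector of all $|\mathrm{out}(x)|\wedge(m+1)$, $|\mathrm{in}(z)|\wedge(m+1)$, $x,z\in V(F)$, converges in law to that of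
$$\Big(\sum_{y\in F^+(x)}\mathcal T_{y,+}\Big)\wedge(m+1),\qquad\Big(\sum_{y\in F^-(z)}\mathcal T_{y,-}\Big)\wedge(m+1).$$

*Proof.* Condition on $F$ being present and call the vertices of $F$ touched. Successively for each $x\in V(F)$ grow an out-tree $\mathbb T_x^+$ from $\{x\}$: process its vertices one at a time; when $w$ is processed, query $(w,y)$ for all currently untouched $y$; the $y$ found become touched and join the tree; stop the tree after a step at which it has more than $m$ vertices. Then for each $z\in V(F)$ grow in the same way an in-tree $\mathbb T_z^-$, querying $(y,w)$. Each tree has at most $m$ processed vertices, so the number of steps is bounded, and each step finds a number of vertices dominated by $\mathrm{Bin}(n,\tilde q)$. Hence the final number $\tau$ of touched vertices is tight.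

**Tree sizes.** This step identifies the limit of the tree sizes. When $w$ is processed and $y$ is untouched, the pair $\{w,y\}$ is not in $F$. A query involves a processed and an untouched vertex, and $y$ has never been processed; so $\{w,y\}$ was queried before only if $w$ was processed before, that is, only if $w\in V(F)$ and we are in the in-stage; then only $(w,y)$ was queried, with negative answer. So, given the past, the answers are independent with success probability $q$ or $\tilde q$ (or $0$ for at most one deleted pair), and the number of untouched $y$ is at least $n-\tau$. Hence the conditional law of the number of vertices found tends in probability to Poisson($\gamma$). A tree size truncated at $m+1$ is a function of the first $m$ offspring numbers, so the variables $|\mathbb T^\pm_y|\wedge(m+1)$ converge jointly to independent $\mathcal T_{y,\pm}\wedge(m+1)$.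

**No further arcs.** This step shows that the touched vertices carry, with high probability, no arcs beyond those seen. Given the complete transcript of queries and answers, the pairs are independent. An arc between touched vertices that is neither in $F$ nor a found tree arc was either queried and is absent, or not queried and has conditional probability at most $\tilde q$. So, given the transcript, the expected number of further arcs is at most $\tau^2\tilde q$, which tends to $0$ in probability; with probability $1-o(1)$ there are none.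

**Identification.** This step recovers $\mathrm{out}(x)$ and $\mathrm{in}(z)$ from the trees. Suppose there are no further arcs and let $x\in V(F)$. If some $\mathbb T_y^+$ with $y\in F^+(x)$ has more than $m$ vertices, then $|\mathrm{out}(x)|>m$. Otherwise all these trees were completely processed, and we claim that $\mathrm{out}(x)$ is their (disjoint) union. The union is contained in $\mathrm{out}(x)$. Consider an arc leaving a vertex $w$ of the union. If it leads to a vertex untouched when $w$ was processed in its out-tree, it was queried, and it leads to a child of $w$. Otherwise it joins touched vertices, so it is an arc of $F$ or a found tree arc. If it is in $F$, then $w\in V(F)$ is the root of its tree, so $w\in F^+(x)$, and the arc ends in $F^+(x)$. Out-tree arcs starting at $w$ lead to children of $w$. In-tree arcs start at non-root in-tree vertices, which lie in no out-tree. So no arc leaves the union. In all cases $|\mathrm{out}(x)|\wedge(m+1)=\big(\sum_{y\in F^+(x)}|\mathbb T_y^+|\big)\wedge(m+1)$.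

For $\mathrm{in}(z)$ the argument is the mirror image: an arc entering a vertex $w$ of $\bigcup_{y\in F^-(z)}\mathbb T_y^-$ comes from a vertex untouched when $w$ was processed in the in-stage (then from a child), or is in $F$, or is an in-tree arc from a child, or is an out-tree arc; the last end at non-root out-tree vertices, which lie in no in-tree. $\square$

**Consequences.** For $\gamma<1$ put $\sigma=1$, $\rho=0$. In models without deleted pair, Lemma 3 with $F$ a single vertex gives $P(|\mathrm{out}(v)|=j)\to P(\mathcal T=j)$ for each $j$, and Lemma 1 bounds the tails uniformly up to $L$. So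
$$\sigma_n:=P(|\mathrm{out}(v)|\le L)\to\sigma,\qquad E\big[|\mathrm{out}(v)|^r;|\mathrm{out}(v)|\le L\big]\to E[\mathcal T^r;\mathcal T<\infty].$$
For $\gamma>1$, by the duality of Section 1,
$$M:=E[\mathcal T;\mathcal T<\infty]=\frac\sigma{1-\mu},\qquad T:=M-\sigma=\frac{\sigma\mu}{1-\mu}.$$
For $\gamma<1$, $E\mathcal T=1/u$; and $\mathcal T=1+\sum_{i\le\xi}\mathcal T_i$, with $\xi\sim$ Poisson($\gamma$), gives $\mathrm{Var}\,\mathcal T=\gamma\mathrm{Var}\,\mathcal T+\gamma u^{-2}$, so $\mathrm{Var}\,\mathcal T=\gamma/u^3$ (the tail bound of Lemma 1(ii) passes to the limit, so moments are finite). Also for $\gamma<1$, in any model of $\mathcal M$, $|\mathrm{out}(v)|$ has bounded moments and $P(|\mathrm{out}(v)|>L)=O(n^{-20})$.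

## 7. Product law in $D_1$, switching, and counting

**Notation.** $U=\mathrm{out}(a)$, $Z=\mathrm{in}(s)$, $X=\mathrm{out}(s)$, $W=\mathrm{in}(b)$; $A,I,O,B$ are the events $|U|\le L$, $|Z|\le L$, $|X|\le L$, $|W|\le L$, in this order. For $S\subset\{A,I,O,B\}$ we write $S$ also for the intersection of its events, and speak of "the sets of $S$" for the corresponding sets among $U,Z,X,W$. $S_m$ is the event that all sets of $S$ have size at most $m$. $\mathrm{Coin}_S$ is the event that two of the sets of $S$ intersect (for the pair $Z,X$: intersect outside $s$). $P^\otimes,E^\otimes$ mean that the sets of $S$ are replaced by independent copies with the same marginals. Put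
$$\mathrm{ov}_S=\mathbf 1_{\{A,I\}\subset S}|U||Z|+\mathbf 1_{\{A,B\}\subset S}|U||W|+\mathbf 1_{\{O,B\}\subset S}|X||W|+\mathbf 1_{\{I,O\}\subset S}(|X|-1)(|Z|-1).$$
*Example.* For $S=\{I,O\}$, $X=\{s,x\}$, $Z=\{s,z\}$ with $x\neq z$, $\mathrm{ov}_S=1$: the arc $(x,z)$ is forbidden both by $X$ (it leaves $X$) and by $Z$ (it enters $Z$). The product of marginals charges for it twice, the joint probability once.

**Lemma 4.** In $D_1$, for deterministic sets of size at most $L$ that are pairwise disjoint except $X\cap Z=\{s\}$,
$$P(\text{the sets of }S\text{ take these values})=\Big(\prod\text{marginal probabilities}\Big)\big(1+q\,\mathrm{ov}_S+O(L^4q^2)\big).$$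

*Proof.* Take all four sets; otherwise omit some.

**Separate internal events from forbidden arcs.** The aim is to factor the joint probability. $\{\mathrm{out}(a)=U\}$ means that inside $U$, $a$ reaches everything (the internal event), and no arc of $C_U=U\times U^c$ is present. Similarly with $C_X=X\times X^c$, $C_Z=Z^c\times Z$, $C_W=W^c\times W$. The internal events depend on disjoint sets of pairs. The arcs of $\mathcal C=C_U\cup C_X\cup C_Z\cup C_W$ lie on other pairs, except the arcs $(s,z)$, $z\in Z\setminus\{s\}$ (in $C_X$, on pairs inside $Z$) and $(x,s)$, $x\in X\setminus\{s\}$ (in $C_Z$, on pairs inside $X$). The internal event of $Z$ does not involve arcs leaving $s$, since a path may be stopped at its first visit to $s$; that of $X$ does not involve arcs entering $s$. As pairs at $s$ are independent in $D_1$, these arcs are independent of the internal events. So the joint probability is the product of the internal probabilities times $P(\text{no arc in }\mathcal C)$.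

**Compare $P(\text{no arc in }\mathcal C)$ with a power of $1-q$.** Arcs of $\mathcal C$ start in $U\cup X$ or end in $Z\cup W$, and these unions are disjoint outside $s$. So a pair not containing $s$ with both directions in $\mathcal C$ has both ends in $U\cup X$ or both in $Z\cup W$. There are $O(L^2)$ such pairs, each giving $1-2q=(1-q)^2(1-O(q^2))$; all other arcs of $\mathcal C$ give exact factors $1-q$. Hence $P(\text{no arc in }\mathcal C)=(1-q)^{|\mathcal C|}(1+O(L^2q^2))$.

**Count.** The product of the marginals is the product of the internal probabilities times $(1-q)^{|C_U|+|C_X|+|C_Z|+|C_W|}$. Now $C_U\cap C_X=C_Z\cap C_W=\emptyset$, so there are no triple intersections, while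
$$|C_U\cap C_Z|=|U||Z|,\quad|C_U\cap C_W|=|U||W|,\quad|C_X\cap C_W|=|X||W|,\quad|C_X\cap C_Z|=(|X|-1)(|Z|-1).$$
So the joint probability is the product of the marginals times $(1-q)^{-\mathrm{ov}_S}(1+O(L^2q^2))$, and $\mathrm{ov}_S\le4L^2$. $\square$

**Lemma 5 (switching).** Let $\Phi$ be a function of $\mathrm{in}(s)$ and $\Psi$ a function of $\mathrm{out}(s)$. Then
$$\mathrm{Cov}_{D_0}(\Phi,\Psi)=\mathrm{Cov}_{D_1}(\Phi,\Psi)-q^2\sum_{v\ne s}E_{D^{(v)}}[\beta_v\beta_v'],$$
where $D^{(v)}\in\mathcal M$ has $\{s,v\}$ deleted, $\beta_v$ is the increment of $\Phi$ when the arc $(v,s)$ is added to $D^{(v)}$, and $\beta_v'$ that of $\Psi$ when $(s,v)$ is added.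

*Proof.* Change the pairs at $s$ from independent to oriented one at a time. When $\{s,v\}$ is changed, let $D^{(v)}$ be the current model with this pair deleted. $\Phi$ depends on $\{s,v\}$ only through $\mathbf 1_{(v,s)}$, since a path ending at its first visit to $s$ uses no arc leaving $s$; likewise $\Psi$ only through $\mathbf 1_{(s,v)}$. So, given the rest, $\Phi\Psi=(\Phi_0+\beta_v\mathbf 1_{(v,s)})(\Psi_0+\beta_v'\mathbf 1_{(s,v)})$. Each arc has probability $q$ before and after the change; only $E[\mathbf 1_{(v,s)}\mathbf 1_{(s,v)}]$ changes, from $q^2$ to $0$. So $E[\Phi\Psi]$ drops by $q^2E_{D^{(v)}}[\beta_v\beta_v']$. The laws of $\mathrm{in}(s)$ and $\mathrm{out}(s)$, hence $E\Phi$ and $E\Psi$, do not change. $\square$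

**Counting.** Let $F$ be a digraph shape of bounded size containing $r$ prescribed vertices, with $e(F)$ arcs (a 2-cycle counts as two). The expected number of present copies is at most
$$n^{|V(F)|-r}q^{e(F)}=O\big(n^{-(e(F)-|V(F)|+r)}\big).$$
A connected $F$ has $e(F)-|V(F)|\ge-1$, and $\ge0$ unless it is a tree as an undirected multigraph. A strongly connected $F$ with at least two vertices has $e(F)\ge|V(F)|$ (all out-degrees are at least $1$), with equality only for a directed cycle. *Example.* A path of bounded length between two given vertices: $e-|V|=-1$, $r=2$, expected number $O(1/n)$.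

## 8. The case $\gamma<1$

Let $N=n-1$, $x=|X|-1$, $y=|Z|-1$, $\zeta=|X\cap Z|-1$.

**Step 1: express $\mathrm{cov}_n$ through set sizes.** By symmetry in the vertices other than $s$, counting ordered pairs $(a,b)$ with $a\ne b$, $a\in\mathrm{in}(s)\setminus\{s\}$, $b\in\mathrm{out}(s)\setminus\{s\}$, we get in $D_0$
$$\mathrm{cov}_n=\frac{E[xy-\zeta]}{N(N-1)}-\frac{Ex\,Ey}{N^2}=\frac1{N(N-1)}\Big[\mathrm{Cov}(x,y)+\frac{Ex\,Ey}N-E\zeta\Big].\tag{1}$$
So we need $n$ times each term in the bracket. Since $Ex,Ey\to E\mathcal T-1=\gamma/u$, we have $n\cdot Ex\,Ey/N\to\gamma^2/u^2$.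

**Step 2: pass from $D_0$ to $D_1$.** Apply Lemma 5 with $\Phi=y$, $\Psi=x$. In $D^{(v)}$, adding $(v,s)$ replaces $\mathrm{in}(s)$ by $\mathrm{in}(s)\cup\mathrm{in}(v)$, so $\beta_v=|\mathrm{in}(v)\setminus\mathrm{in}(s)|$; likewise $\beta_v'=|\mathrm{out}(v)\setminus\mathrm{out}(s)|$. All moments are bounded by Lemma 1(ii). If $\mathrm{in}(v)\cap\mathrm{in}(s)\ne\emptyset$ and both sets have size at most $m$, then a connected digraph of bounded size containing $v$ and $s$ is present; by counting with $r=2$ this has probability $O_m(1/n)$; similarly for out-sets. So by Lemma 3 (edgeless $F$ on $\{v,s\}$) and uniform integrability, $E[\beta_v\beta_v']\to(E\mathcal T)^2=u^{-2}$ uniformly in $v$, and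
$$n\,\mathrm{Cov}_{D_0}(x,y)=n\,\mathrm{Cov}_{D_1}(x,y)-\frac{\gamma^2}{u^2}+o(1).$$

**Step 3: expand the covariance in $D_1$.** Let $e_8$ be the event that $s$ lies on a directed cycle, that is, $X\cap Z\ne\{s\}$. By Cauchy–Schwarz and $P((I\cap O)^c)=O(n^{-20})$ we may restrict to $I\cap O$ up to $O(n^{-5})$. Here $\mathrm{ov}_{\{I,O\}}=xy$. Summing Lemma 4 with $S=\{I,O\}$ over the values with $X\cap Z=\{s\}$,
$$E[xy]=E^\otimes[xy;I,O]-E^\otimes[xy;I,O,\mathrm{Coin}]+qE^\otimes[x^2y^2;I,O]+E[xy;e_8]+o(1/n);$$
the omitted term $qE^\otimes[x^2y^2;I,O,\mathrm{Coin}]$ is at most $qL^4\cdot L^2/N$. Given the sizes, the independent copies are uniform sets, so, by the first two Bonferroni inequalities, $P^\otimes(\mathrm{Coin}\mid x,y)=\frac{xy}N+O\big(\frac{x^2y^2}{N^2}\big)$. Also $E^\otimes[xy;I,O]=Ex\,Ey+O(n^{-5})$. Under $P^\otimes$, $x$ and $y$ are independent, so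
$$n\,\mathrm{Cov}_{D_1}(x,y)\to(\gamma-1)\big(E(\mathcal T-1)^2\big)^2+\lim nE_{D_1}[xy;e_8],\qquad E(\mathcal T-1)^2=\frac\gamma{u^3}+\frac{\gamma^2}{u^2}=\frac{\gamma(1+\gamma u)}{u^3}.$$
The limit on the right exists and is computed in Steps 4 and 5.

**Step 4: cut off large sets in the cycle terms** (in $D_0$ and in $D_1$). The event $e_8$ holds iff some arc $(x',s)$ with $x'\in X\setminus\{s\}$ is present. The exploration of $X$ does not query these arcs, so $P(e_8\mid X)\le\tilde q|X|$. The history $\mathcal H$ consisting of $X$ and the states of the arcs from $X\setminus\{s\}$ to $s$ has core $X$ and determines $e_8$. By Lemma 1(ii), given $\mathcal H$, $|Z\setminus X|$ has an exponential tail beyond $C(1+|X|)$; in particular $E[|Z|\mid\mathcal H]\le C(1+|X|)$. Hence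
$$nE[xy;e_8;|X|>m_1]\le n\tilde q\,C\,E[(1+|X|)^3;|X|>m_1]\le\varepsilon(m_1),$$
$$nE[xy;e_8;|X|\le m_1,|Z|>m_2]\le n\tilde q\,m_1^2\sup_{\mathcal H:|X|\le m_1}E[|Z|;|Z|>m_2\mid\mathcal H]\le\varepsilon(m_1,m_2),$$
where $\varepsilon(m_1)\to0$ as $m_1\to\infty$ and, for fixed $m_1$, $\varepsilon(m_1,m_2)\to0$ as $m_2\to\infty$. As $\zeta\le x$ and $\zeta=0$ off $e_8$, the same bounds hold with $\zeta$ in place of $xy$ (omit the factor $y$).

**Step 5: evaluate the bounded part by single cycles.** On $\{|X|,|Z|\le m\}\cap e_8$ the digraph induced on the strong component $X\cap Z$ of $s$ is strongly connected with between $2$ and $m$ vertices; if it is not a directed cycle, then $e-|V|\ge1$. By counting with $r=1$ this has probability $O_m(n^{-2})$. The union of two distinct cycles through $s$ is strongly connected and not a cycle, so the expected number of pairs of distinct cycles through $s$ with at most $m$ vertices is also $O_m(n^{-2})$. So, up to $O_m(n^{-2})$, the truncated expectations are sums over cycles through $s$. There are $n^{k-1}(1+O_k(1/n))$ possible directed $k$-cycles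 through $s$, each present with probability $q^k$, where $k\ge2$ in $D_1$ and $k\ge3$ in $D_0$. Given such a cycle, Lemma 3 says that $(x,y)$, truncated, converges to $\big(\sum_{i\le k}\mathcal T_{i,+}-1,\sum_{i\le k}\mathcal T_{i,-}-1\big)$, whose components are independent with mean $k/u-1$; and $\zeta=k-1$ off the exceptional event. Letting $m\to\infty$ (monotone convergence, and Step 4),
$$nE_{D_1}[xy;e_8]\to\sum_{k\ge2}\gamma^k\Big(\frac ku-1\Big)^2,\qquad nE_{D_0}[\zeta]\to\sum_{k\ge3}(k-1)\gamma^k .$$

**Step 6: add up and simplify.** Since $\gamma-1=-u$, (1) gives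
$$n^3\mathrm{cov}_n\to-\frac{\gamma^2(1+\gamma u)^2}{u^5}+\sum_{k\ge2}\gamma^k\Big(\frac ku-1\Big)^2-\frac{\gamma^2}{u^2}+\frac{\gamma^2}{u^2}-\sum_{k\ge3}(k-1)\gamma^k .$$
From $\sum_{k\ge1}k^2\gamma^k=\gamma(1+\gamma)/u^3$, $\sum_{k\ge1}k\gamma^k=\gamma/u^2$, $\sum_{k\ge1}\gamma^k=\gamma/u$, and the $k=1$ term $\gamma(\frac1u-1)^2=\gamma^3/u^2$,
$$\sum_{k\ge2}\gamma^k\Big(\frac ku-1\Big)^2=\frac{\gamma(1+\gamma)}{u^5}-\frac{2\gamma}{u^3}+\frac\gamma u-\frac{\gamma^3}{u^2},\qquad\sum_{k\ge3}(k-1)\gamma^k=\frac{\gamma^2}{u^2}-\gamma^2 .$$
So $u^5$ times the limit is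
$$-\gamma^2(1+\gamma u)^2+\gamma+\gamma^2-2\gamma u^2+\gamma u^4-\gamma^3u^3-\gamma^2u^3+\gamma^2u^5 .$$
On the other hand, since $\gamma(1+u)=1-u^2$, $u^5h(\gamma)=\gamma^3-\gamma^3u^3(1+u)=\gamma^3-\gamma^2u^3+\gamma^2u^5$. The difference of the two, divided by $\gamma$, is
$$1-2u^2+u^4-2\gamma^2u-\gamma^3u^2-\gamma^2u^3-\gamma^2 .$$
With $1-2u^2+u^4=\gamma^2(1+u)^2$ this equals $\gamma^2u^2(1-\gamma-u)=0$. So the limit is $h(\gamma)$, which proves Theorem 1(a). $\square$

## 9. The case $\gamma>1$: switching, and coincidences of small sets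

From now on $\gamma>1$. Put $w=\mu\sigma=\gamma\sigma^2<1$ and
$$J=\sigma^2\sum_{k\ge1}w^k=\frac{\sigma^2w}{1-w},\qquad Q=\sigma\sum_{i,j\ge1}\mu^{i+j}=\frac{\sigma\mu^2}{(1-\mu)^2};\qquad\text{recall }T=\sigma\sum_{k\ge1}\mu^k .$$

**Step 1: pass from $D_0$ to $D_1$.** Apply Lemma 5 with $\Phi=\mathbf 1_{a\to s}$, $\Psi=\mathbf 1_{s\to b}$. In $D^{(v)}$,
$$\beta_v\beta_v'=\mathbf 1\{a\to v,\ a\not\to s,\ s\not\to b,\ v\to b\}.$$
The terms $v\in\{a,b\}$ contribute $O(q^2)=o(1/n)$; let $v\notin\{a,b\}$. For $(x,y)\in\{(a,v),(a,s),(s,b),(v,b)\}$, the probability that $x\to y$ while $|\mathrm{out}(x)|\le L$ or $|\mathrm{in}(y)|\le L$ is $o(1)$: a size in $(m,L]$ has probability at most $\sum_{j>m}e^{-\eta j}$ by Lemma 1, and for a size at most $m$ a path from $x$ to $y$ of bounded length is present, which has probability $O_m(1/n)$. Conversely, by Lemma 2, $x\to y$ holds up to probability $o(1)$ if both sets are larger than $L$. So, up to probability $o(1)$, $\beta_v\beta_v'=1$ iff $\mathrm{out}(a),\mathrm{in}(v),\mathrm{out}(v),\mathrm{in}(b)$ have size $>L$ and $\mathrm{in}(s),\mathrm{out}(s)$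 have size $\le L$. Replace $L$ by $m$ at the cost of $\sum_{j>m}e^{-\eta j}$ per set, use Lemma 3 with the edgeless $F$ on $\{a,s,b,v\}$, and let $m\to\infty$: the probability tends to $\rho^4\sigma^2$, uniformly in $v$. Since $\gamma^2\sigma^2=\mu^2$,
$$n\,\mathrm{cov}_n=n\,\mathrm{Cov}_{D_1}(\mathbf 1_{a\to s},\mathbf 1_{s\to b})-\mu^2\rho^4+o(1).\tag{2}$$

From now on the model is $D_1$. It is invariant under arc reversal combined with $a\leftrightarrow b$, which maps $A\leftrightarrow B$ and $I\leftrightarrow O$.

**Step 2: list the ways in which small sets can meet.** The events are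
- $e_1$: $a\to s$; $e_2$: $s\to a$; $e_3$: $U\cap X\ne\emptyset$, but neither $e_1$ nor $e_2$;
- $e_4$: $s\to b$; $e_5$: $b\to s$; $e_6$: $Z\cap W\ne\emptyset$, but neither $e_4$ nor $e_5$;
- $e_7$: $a\to b$; $e_8$: $s$ lies on a directed cycle.

The symmetry exchanges $e_1\leftrightarrow e_4$, $e_2\leftrightarrow e_5$, $e_3\leftrightarrow e_6$ and fixes $e_7,e_8$.

**Definition (control).** $S$ controls $e_1$ if $A$ or $I\in S$; $e_2$ if $O\in S$; $e_3$ if $A,O\in S$; $e_4$ if $O$ or $B\in S$; $e_5$ if $I\in S$; $e_6$ if $I,B\in S$; $e_7$ if $A$ or $B\in S$; $e_8$ if $I$ or $O\in S$. *Example.* $\{A\}$ controls $e_1$, because a path from $a$ to $s$ lies inside $U$; $\{A\}$ does not control $e_2$.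

**Definition (witness).** A witness of $e_1,e_2,e_4,e_5,e_7$ is a directed path of length $k\ge1$ between the respective roots; of $e_3$: paths from $a$ to $y$ and from $s$ to $y$, of lengths $i,j\ge1$, meeting only at $y$; of $e_6$: the reversal of this, with $b$ in place of $a$; of $e_8$: a directed cycle through $s$ of length $k\ge2$.

Each event implies the presence of a witness. For $e_3$, take paths $P$ from $a$ and $P'$ from $s$ to a common vertex and cut both at the first vertex of $P$ lying on $P'$; it is neither $a$ (else $e_2$) nor $s$ (else $e_1$). If $S$ controls $e$, every witness of $e$ lies inside the union of one or two sets of $S$. For a witness $F$, with the missing roots among $a,s,b$ added as isolated vertices, let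
$$\nu_S(F)=\Big|\bigcup F^+(\cdot)\Big|+\Big|\bigcup F^-(\cdot)\Big|,$$
where $F^+$ is taken over $a$ (if $A\in S$) and $s$ (if $O\in S$), and $F^-$ over $s$ (if $I\in S$) and $b$ (if $B\in S$). *Example.* For the path $a,v,s$ and $S=\{A,I,B\}$, $\nu_S=3+3+1=7$: given the path, seven independent GW trees must die out for all three sets to be small.

**Lemma 6.** Let $S$ control $e$.

(a) $\lim_{m\to\infty}\limsup_n\,nP((S\cap e)\setminus S_m)=0$.

(b) $nP(S\cap e)\to\kappa(S,e):=\sum_F\gamma^{e(F)}\sigma^{\nu_S(F)}$, the sum over witness shapes avoiding the roots not involved.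

(c) If $S$ also controls $e'\ne e$, then $P(S\cap e\cap e')=o(1/n)$.

*Proof of (a).* The purpose is to keep the factor $1/n$, the price of $e$, while showing that sizes between $m$ and $L$ are rare on top of it.

**First stage: reveal enough to decide $e$.** We reveal a history consisting of one or two full sets of $S$ (with states of arcs inside their union) that determines $e$, such that for these revealed sets
$$P(e,\text{ sizes}\le L,\text{ some size}>m_1)\le\frac{\varepsilon(m_1)}n,\quad\varepsilon(m_1)\to0,\qquad P(e,\text{ sizes}\le L)\le\frac Cn.\tag{3}$$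
If $e=\{y'\in\mathrm{out}(x')\}$ with $\mathrm{out}(x')$ a set of $S$, reveal $\mathrm{out}(x')$. By exchangeability
$$P(y'\in\mathrm{out}(x'),\,m_1<|\mathrm{out}(x')|\le L)=\frac{E[|\mathrm{out}(x')|-1;\,m_1<|\mathrm{out}(x')|\le L]}{n-1},$$
and Lemma 1 gives (3). Similarly for in-sets. This covers $e_1,e_2,e_4,e_5,e_7$.

For $e_3$, explore $U$, with $s\notin U$ and $|U|\le L$. No arcs go from $U$ to $V\setminus U$, so $X'=X\setminus U$ is the set reached from $s$ inside $V\setminus U$; find it by exploring inside $V\setminus U$. By Lemma 1, used for $U$ and then with core $U$, $P(|U|=i,|X'|=j)\le e^{-\eta(i+j)}$ for $1\le i,j\le L$. Given $U$ and $X'$, each arc from $X'$ to $U$ has conditional probability at most $\tilde q$, and $e_3$ requires such an arc, since a path from $s\notin U$ must enter $U$. Since $|X'|\le|X|\le|U|+|X'|$, the first probability in (3) is at most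
$$\tilde q\,E\big[|U||X'|;\ |U|,|X'|\le L,\ \max(|U|,|X'|)>m_1/2\big],$$
and the second at most the same without the last restriction; this gives (3). Then reveal all states inside $U\cup X$: the history $\{\mathrm{out}(a)=U,\mathrm{out}(s)=X\}$ with these states has core $U\cup X$ and determines $e_3$. The event $e_6$ follows by reversal.

For $e_8$ with $O\in S$, reveal $X$ and the arcs from $X\setminus\{s\}$ to $s$. The latter are not queried in the exploration of $X$, so $P(e_8\mid X)\le\tilde q|X|$, and Lemma 1 gives (3). The case $I\in S$ follows by reversal.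

**Second stage: reveal the other sets of $S$.** Suppose $e$ occurs and all sets revealed so far have size at most $m_1$; the core has size at most $2m_1$. Reveal the remaining sets of $S$ (at most three) one at a time. If the core $K$ has size at most $im_1$, then by Lemma 1(i) (for fixed $m_1$ and $n$ large, $im_1\le4L$) the next set has between $m_1+1$ and $L$ vertices outside $K$ with conditional probability at most $\sum_{j>m_1}e^{-\eta j}$. If it has at most $m_1$ there, then its size and the new core have size at most $(i+1)m_1$. Summing over histories on which $e$ occurs, and using (3),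
$$nP\big((S\cap e)\setminus S_{5m_1}\big)\le\varepsilon(m_1)+3C\sum_{j>m_1}e^{-\eta j}.$$
Since $S_m$ increases with $m$, this proves (a).

*Proof of (b).* The purpose is to replace $e$, on $S_m$, by the number of witnesses. On $S_m$ all witnesses of $e$ have at most $2m$ vertices. Let $\Gamma_m$ be the number of present witness copies with at most $2m$ vertices.

**Two witnesses are too expensive.** The expected number of pairs of distinct such copies is $O_m(n^{-2})$. For $e_1,\dots,e_7$ a witness is, as an undirected graph, a path between two given roots. The union of two distinct ones is connected, contains $r\ge2$ roots, and is not a tree: in a tree there is only one path between two given vertices, and two witnesses on the same undirected path that differ in the direction of some arc create a 2-cycle. So $e-|V|+r\ge2$. For $e_8$ the union of two distinct directed cycles through $s$ is strongly connected and not a cycle, so $e-|V|\ge1$, $r\ge1$. For the same reason as for $e_1,\dots,e_7$, the expected number of pairs consisting of a witness shape of $e_3$ (resp. $e_6$) with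 at most $2m$ vertices and a path of bounded length witnessing $e_1$ or $e_2$ (resp. $e_4$ or $e_5$) is $O_m(n^{-2})$; on $S_m$ such paths, if present, lie in $U$ or $X$ (resp. $W$ or $Z$) and have bounded length. Hence
$$P(S_m\cap e)=E[\Gamma_m;S_m]+O_m(n^{-2})=\sum_FP(F\text{ present},S_m)+O_m(n^{-2}),$$
the sum over possible witness copies with at most $2m$ vertices.

**Sum over copies.** Each shape has $e(F)-1$ free vertices, hence $n^{e(F)-1}(1+O_m(1/n))$ copies avoiding the roots not involved, each present with probability $q^{e(F)}$. Copies through such roots number $O_m(n^{e(F)-2})$ and contribute $O_m(n^{-2})$. By Lemma 3, $P(S_m\mid F)\to\pi_m(F)$, the probability that all the relevant sums of the $\mathcal T_{y,\pm}$ are at most $m$, and $\pi_m(F)\uparrow\sigma^{\nu_S(F)}$ as $m\to\infty$. So $nP(S_m\cap e)\to\sum_F\gamma^{e(F)}\pi_m(F)$; the sum over shapes with at most $2m$ vertices may be extended to all shapes, because $\pi_m(F)=0$ for larger ones. Let $m\to\infty$ by monotone convergence and use (a). The sums are finite by the values below.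

*Proof of (c).* By (a) it suffices that $P(S_m\cap e\cap e')=O_m(n^{-2})$. On $S_m\cap e\cap e'$ there are witnesses of both events of bounded size. Let $F$ be their union; we need $e(F)-|V(F)|+r\ge2$.

Within $\{e_1,e_2,e_3\}$ only $e_1,e_2$ can occur together; the union of a path from $a$ to $s$ and one from $s$ to $a$ is connected and not a tree, and $r\ge2$. The same holds within $\{e_4,e_5,e_6\}$. For one event from each of these groups, or $e_7$ with one event of either group, the union is connected with $r=3$. For $e_8$ with one of $e_1,\dots,e_6$ it is connected and not a tree, and $r\ge2$. For $e_7$ with $e_8$ we have $r=3$ and $e(F)-|V(F)|\ge-1$: the two witnesses are either disjoint, with values $-1$ and $0$, or their union is connected. $\square$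

**Step 3: compute the values $\kappa(S,e)$ that occur.**

For $e_1$ and the path $F$ of length $k$: $F^+(a)$ and $F^-(s)$ are all $k+1$ vertices, $F^+(s)=\{s\}$, $F^-(b)=\{b\}$. So $\nu_S=\mathbf 1_{B\in S}+\nu'$, where $\nu'=k+1$ if $S\cap\{A,I,O\}$ is $\{A\}$, $\{I\}$ or $\{A,O\}$; $\nu'=k+2$ for $\{I,O\}$; $\nu'=2k+2$ for $\{A,I\}$ and $\{A,I,O\}$. Since $\sum_k\gamma^k\sigma^{k+1}=T$ and $\sum_k\gamma^k\sigma^{2k+2}=J$, apart from the factor $\sigma^{\mathbf 1_{B\in S}}$,
$$\kappa(S,e_1)=T\ \text{ for }\{A\},\{I\},\{A,O\};\qquad\sigma T\ \text{ for }\{I,O\};\qquad J\ \text{ for }\{A,I\},\{A,I,O\}.$$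
The event $e_4$ is symmetric.

If $\{A,O\}\subset S$: $\kappa(S,e_2)=\sigma^{|S|-2}T$ and $\kappa(S,e_3)=\sigma^{|S|-2}Q$, because $|F^+(a)\cup F^+(s)|=k+1$, resp. $i+j+1$, and $F^-(s)=\{s\}$, $F^-(b)=\{b\}$. The same holds for $e_5,e_6$ if $\{I,B\}\subset S$.

If $\{A,B\}\subset S$: $\kappa(S,e_7)=\sigma^{|S|-2}J$, as $|F^+(a)|=|F^-(b)|=k+1$ and $s$ is isolated.

If $\{I,O\}\subset S$: $\kappa(S,e_8)=\sigma^{|S|-2}\sum_{k\ge2}\gamma^k\sigma^{2k}=\sigma^{|S|-2}\frac{w^2}{1-w}$.

## 10. The $1/n$ expansion of $P(S)$

**Step 4: reduce $P(S)$ to three corrections.** Summing Lemma 4 over the values without coincidence, for every $S$,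
$$P(S)=\sigma_n^{|S|}-P^\otimes(S\cap\mathrm{Coin}_S)+q\,E^\otimes[\mathrm{ov}_S;S]+P(S\cap\mathrm{Coin}_S)+o(1/n).\tag{4}$$
The term $qE^\otimes[\mathrm{ov}_S;S\cap\mathrm{Coin}_S]=O(L^4/n^2)$ is in the error, as $\mathrm{ov}_S\le4L^2$ and $P^\otimes(S\cap\mathrm{Coin}_S)=O(L^2/n)$ (see Step 6). Call the corrections the exclusion, overlap and coincidence terms. Writing $AI$ for $\{A,I\}$ and so on, we claim
$$n\big(P(S)-\sigma_n^{|S|}\big)\to\sum_{C\subset S,\ |C|\ge2}\lambda_C\,\sigma^{|S\setminus C|},\tag{5}$$
with $\lambda_{AI},\lambda_{OB}$ some constants, $\lambda_C=0$ for $C$ not listed, and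
$$\lambda_{AO}=\lambda_{IB}=Q-T^2-2\sigma T+2T,\qquad\lambda_{AB}=\gamma M^2-T^2-2\sigma T+J,$$
$$\lambda_{IO}=(\gamma-1)T^2+\frac{w^2}{1-w},\qquad\lambda_{AIO}=\lambda_{IOB}=\sigma^2T+(J-\sigma T-\sigma J)=\rho(J-\sigma T).$$

**Step 5: the overlap term.** The sets are independent under $E^\otimes$, with $E[|\mathrm{out}(v)|;|\mathrm{out}(v)|\le L]\to M$ and $E[|\mathrm{out}(v)|-1;|\mathrm{out}(v)|\le L]\to T$. So $nqE^\otimes[\mathrm{ov}_S;S]$ contributes $\gamma M^2$ to $\lambda_{AI},\lambda_{AB},\lambda_{OB}$ and $\gamma T^2$ to $\lambda_{IO}$.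

**Step 6: the exclusion term.** Under $P^\otimes$, given their sizes, the sets are independent uniform sets containing their roots. So, on $S$, the probability of $j$ prescribed distinct memberships "$v\in Y$" ($v$ not the root of $Y$) is at most $(L/(n-1))^j$. Consider the incidences:

- (α) a vertex $v\notin\{a,s,b\}$ lies in both sets of a given pair of sets of $S$ (two memberships, $n-3$ choices of $v$);
- (β) $a$ lies in a set of $S$ other than $U$ (when $A\in S$), or $b$ in one other than $W$ (when $B\in S$) (one membership);
- (γ) when $S\cap\{I,O\}\ne\emptyset$: $s\in U$ (if $A\in S$), or $s\in W$ (if $B\in S$) (one membership).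

$\mathrm{Coin}_S$ is the union of these, up to events with two prescribed memberships ($a$ in both sets of a pair not containing $U$; $b$ in both sets of a pair not containing $W$; $s\in U\cap W$ when $S=\{A,B\}$), of probability $O(L^2/n^2)$. Two distinct incidences involve $j$ memberships and $f$ free vertices with $j-f\ge2$ and $j\le4$: two of type (α) with $v\ne v'$ have $j=4,f=2$; with the same $v$, $j\ge3,f=1$; one (α) and one (β) or (γ), $j=3,f=1$; two of types (β), (γ), $j=2,f=0$. So their total probability is $O(L^4/n^2)$, and $P^\otimes(S\cap\mathrm{Coin}_S)$ is the expected number of incidences on $S$ up to $O(L^4/n^2)$.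

A given non-root vertex lies in a given set, with that set of size at most $L$, with probability $T_n/(n-1)$, where $T_n=E[|\mathrm{out}(v)|-1;|\mathrm{out}(v)|\le L]\to T$. With the minus sign of (4): (α) contributes $-T^2$ to every pair $C$. (β) contributes $-\sigma T$ to each pair containing $A$ (from $a$) and $-\sigma T$ to each pair containing $B$ (from $b$), because the other $|S|-1$ sets are small with probability $\sigma_n^{|S|-1}$. (γ) contributes
$$-T\sigma^{|S|-1}\,\mathbf 1_{A\in S}\big(\mathbf 1_{I\in S}+\mathbf 1_{O\in S}-\mathbf 1_{I,O\in S}\big)$$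
and the same with $B$, that is, $-\sigma T$ to $\lambda_{AI},\lambda_{AO},\lambda_{IB},\lambda_{OB}$ and $+\sigma^2T$ to $\lambda_{AIO},\lambda_{IOB}$.

**Step 7: the coincidence term.** $\mathrm{Coin}_S$ is the union of: $e_1$ if $S\supset\{A,I\}$ or $\{A,O\}$; $e_2,e_3$ if $S\supset\{A,O\}$; $e_4$ if $S\supset\{O,B\}$ or $\{I,B\}$; $e_5,e_6$ if $S\supset\{I,B\}$; $e_7$ if $S\supset\{A,B\}$; $e_8$ if $S\supset\{I,O\}$. Indeed $U\cap Z\ne\emptyset$ iff $a\to s$; $U\cap W\ne\emptyset$ iff $a\to b$; $X\cap W\ne\emptyset$ iff $s\to b$; $U\cap X\ne\emptyset$ iff $e_1$, $e_2$ or $e_3$ holds; $Z\cap W\neq\emptyset$ iff $e_4$, $e_5$ or $e_6$ holds. All these events are controlled by $S$, so $nP(S\cap\mathrm{Coin}_S)\to\sum\kappa(S,e)$ by Lemma 6(b),(c) and the Bonferroni inequalities.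

The $e_1$ values are $T$ for $\{A,O\}$, $J$ for $\{A,I\}$, $J$ for $\{A,I,O\}$, times $\sigma$ if $B\in S$. They are represented in the form (5) by contributions $T$ to $\lambda_{AO}$, $J$ to $\lambda_{AI}$, and $J-\sigma T-\sigma J$ to $\lambda_{AIO}$: for $S=\{A,I,O\}$ the three add up to $\sigma T+\sigma J+(J-\sigma T-\sigma J)=J$. The event $e_4$ is symmetric. The others contribute $T+Q$ to $\lambda_{AO}$ and to $\lambda_{IB}$, $J$ to $\lambda_{AB}$, and $\frac{w^2}{1-w}$ to $\lambda_{IO}$.

Adding Steps 5–7 proves (5). For instance $\lambda_{AO}=-T^2$ (α) $-\,\sigma T$ (β) $-\,\sigma T$ (γ) $+\,T$ ($e_1$) $+\,T$ ($e_2$) $+\,Q$ ($e_3$). Finally, $\sigma^2T+J-\sigma T-\sigma J=(1-\sigma)(J-\sigma T)$.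

## 11. The covariance for $\gamma>1$

**Step 8: the covariance of "both sets are large".** Write $\bar A=1-\mathbf 1_A$, and similarly $\bar I,\bar O,\bar B$. For each $C$, $\sum_{S\supset C}(-1)^{|S|}\sigma^{|S\setminus C|}=(-1)^{|C|}\rho^{4-|C|}$. So inclusion–exclusion and (5) give
$$E[\bar A\bar I\bar O\bar B]=\sum_S(-1)^{|S|}P(S)=(1-\sigma_n)^4+\frac1n\sum_C(-1)^{|C|}\lambda_C\rho^{4-|C|}+o\Big(\frac1n\Big),$$
while $E[\bar A\bar I]=(1-\sigma_n)^2+\lambda_{AI}/n+o(1/n)$ and $E[\bar O\bar B]=(1-\sigma_n)^2+\lambda_{OB}/n+o(1/n)$. In the covariance the terms with $\lambda_{AI},\lambda_{OB}$ cancel, which is why their values were not needed, and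
$$n\,\mathrm{Cov}(\bar A\bar I,\bar O\bar B)\to\rho^2(2\lambda_{AO}+\lambda_{AB}+\lambda_{IO})-2\rho\lambda_{AIO}.\tag{6}$$

**Step 9: correct for paths that use a small set.** Large sets are not the only way to have $a\to s$, and the exceptions have probability of order $1/n$. Write
$$\mathbf 1_{a\to s}=\bar A\bar I+R-\mathbf 1_{\mathcal E},\qquad\mathbf 1_{s\to b}=\bar O\bar B+R'-\mathbf 1_{\mathcal E'},$$
where $R=\mathbf 1_{e_1}\mathbf 1_{A\cup I}$, $R'=\mathbf 1_{e_4}\mathbf 1_{O\cup B}$; $\mathcal E$ is the event that $A$ and $I$ fail but $a\not\to s$, and $\mathcal E'$ is the event that $O$ and $B$ fail but $s\not\to b$. By Lemma 2, $P(\mathcal E),P(\mathcal E')=O(n^{-3})$.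

First, $nE[R]=n[P(A,e_1)+P(I,e_1)-P(A,I,e_1)]\to2T-J$.

On $e_1\cap A$ we have $\mathrm{out}(s)\subset\mathrm{out}(a)$, so $O$ holds. Therefore $R\bar O\bar B=\mathbf 1_{e_1}\mathbf 1_I\bar O\bar B$, and with the values of $\kappa(S,e_1)$ for $S=\{I\},\{I,O\},\{I,B\},\{I,O,B\}$,
$$nE[R\bar O\bar B]\to T(1-2\sigma+\sigma^2)=\rho^2T .$$
So $n\,\mathrm{Cov}(R,\bar O\bar B)\to\rho^2T-\rho^2(2T-J)=\rho^2(J-T)$, and by the symmetry $n\,\mathrm{Cov}(\bar A\bar I,R')\to\rho^2(J-T)$.

Finally $E[RR']\le\sum_{Y\in\{A,I\},\,Y'\in\{O,B\}}P(Y\cap Y'\cap e_1\cap e_4)=o(1/n)$ by Lemma 6(c), and $E[R]E[R']=O(n^{-2})$; so $n\,\mathrm{Cov}(R,R')\to0$.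

**Step 10: collect.** Add $2\rho^2(J-T)$ to (6), with $-2\rho\lambda_{AIO}=\rho^2(-2J+2\sigma T)$:
$$n\,\mathrm{Cov}_{D_1}(\mathbf 1_{a\to s},\mathbf 1_{s\to b})\to\rho^2\Big[2Q+(\gamma-4)T^2+\gamma M^2+2T-4\sigma T+J+\frac{w^2}{1-w}\Big].$$
The coefficient of $T^2$ is $-2-1+(\gamma-1)=\gamma-4$; that of $T$ is $2(2-2\sigma)-2\sigma+2\sigma-2=2-4\sigma$; that of $J$ is $1-2+2=1$.

**Step 11: simplify to $H$.** Multiplying the terms other than $J+\frac{w^2}{1-w}$ by $(1-\mu)^2$ gives
$$2\sigma\mu^2+(\gamma-4)\sigma^2\mu^2+\gamma\sigma^2+2\sigma\mu(1-\mu)(1-2\sigma)=\gamma\sigma^2(1+\mu^2)+2\sigma\mu-4\sigma^2\mu .$$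
As $2\sigma\rho\mu+\sigma^2(1-\mu)^2=2\sigma\mu-4\sigma^2\mu+\sigma^2(1+\mu^2)$, the right side equals
$$\sigma^2(\gamma-1)(1+\mu^2)+2\sigma\rho\mu+\sigma^2(1-\mu)^2 .$$
Dividing by $(1-\mu)^2$ and using $\sigma^2+J=\sigma^2/(1-w)$, the bracket of Step 10 is
$$\frac{\sigma^2(\gamma-1)(1+\mu^2)+2\sigma\rho\mu}{(1-\mu)^2}+\frac{\sigma^2+w^2}{1-w}.$$
With (2),
$$n\,\mathrm{cov}_n\to\rho^2\Big[\frac{\sigma^2(\gamma-1)(1+\mu^2)+2\sigma\rho\mu}{(1-\mu)^2}+\frac{\sigma^2+w^2}{1-w}-\mu^2\rho^2\Big].$$
Since $\sigma=\mu/\gamma$, $w=\mu^2/\gamma$ and $\gamma\rho=\gamma-\mu$, we have $2\sigma\rho\mu/\sigma^2=2(\gamma-\mu)$, $w^2/\sigma^2=\mu^2$ and $\mu^2\rho^2/\sigma^2=(\gamma-\mu)^2$. So the limit is $\rho^2\sigma^2\Lambda(\gamma)=H(\gamma)$. This proves Theorem 1(b), and with Section 4 it completes the proofs of Theorems 3 and 4. $\blacksquare$
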